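# A compact Lorentzian $CR$ manifold of $CR$ dimension $3$ on which every $CR$ line bundle over $M\times\mathbb C$ is locally trivial

## 1. A torus bundle, a circle, and a rotating Levi form

**The torus bundle $P$.** We work on $\mathbb R^4\times(\mathbb R/2\pi\mathbb Z)^2$ with coordinates $(x_1,x_2,y_1,y_2,\xi_1,\xi_2)$. Let $(m,n)\in\mathbb Z^2\times\mathbb Z^2$ act by
$$x\mapsto x+m,\quad y\mapsto y+n,\quad \xi_1\mapsto\xi_1-2\pi(m_1y_1-m_2y_2),\quad \xi_2\mapsto\xi_2-2\pi(m_1y_2+m_2y_1).$$
If we apply $(m,n)$ and then $(m',n')$, the total change of $\xi_1$ is the one prescribed for $(m+m',n+n')$ plus the extra term $-2\pi(m_1'n_1-m_2'n_2)$. For $\xi_2$ the extra term is $-2\pi(m_1'n_2+m_2'n_1)$. Both lie in $2\pi\mathbb Z$, so this is an action of $\mathbb Z^4$. It is free and properly discontinuous because it is so on the $(x,y)$ variables, and it commutes with translations in $\xi$. The quotient $P$ is therefore a compact principal $T^2$-bundle over the torus $\mathbb R^4/\mathbb Z^4$.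

The forms
$$\alpha_1=d\xi_1+2\pi(x_1dy_1-x_2dy_2),\qquad \alpha_2=d\xi_2+2\pi(x_1dy_2+x_2dy_1)$$
are invariant. For instance, under $(m,n)$ the form $d\xi_1$ gains $-2\pi(m_1dy_1-m_2dy_2)$, and $2\pi(x_1dy_1-x_2dy_2)$ gains exactly the opposite. So $dx_j,dy_j,\alpha_j$ is a coframe on $P$. Write $\partial_j=\partial/\partial\xi_j$. The dual frame is $X_1,X_2,Y_1,Y_2,\partial_1,\partial_2$ with
$$X_j=\partial_{x_j},\quad Y_1=\partial_{y_1}-2\pi x_1\partial_1-2\pi x_2\partial_2,\quad Y_2=\partial_{y_2}+2\pi x_2\partial_1-2\pi x_1\partial_2 ,$$
as one sees by checking $\alpha_i(Y_j)=0$. All these fields live on $P$. The coefficients depend only on $x$, so the brackets can be read off: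
$$[X_1,Y_1]=-2\pi\partial_1,\quad [X_2,Y_2]=2\pi\partial_1,\quad [X_1,Y_2]=[X_2,Y_1]=-2\pi\partial_2,\quad [X_1,X_2]=[Y_1,Y_2]=0, \tag{1}$$
and $\partial_1,\partial_2$ commute with everything.

**The seven-manifold $M$.** Let $M=P\times S^1$ with $S^1=\mathbb R/2\pi\mathbb Z\ni t$. It is compact, connected, real-analytic, of dimension $7$. Put
$$r(t)=1+\tfrac14(\sqrt2\cos t+\sin t),\qquad B=-\sin t\,\partial_1+\cos t\,\partial_2,$$
$$\overline W_j=\tfrac12(X_j+iY_j)\ (j=1,2),\qquad \overline Z=\partial_t+i\,r(t)B .$$
Since $|\sqrt2\cos t+\sin t|\le\sqrt3$, we have $r>0$. Let $T^{0,1}M$ be the complex span of $\overline W_1,\overline W_2,\overline Z$.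

**Definition (CR structure).** A $CR$ structure of hypersurface type and $CR$ dimension $n$ on a manifold of real dimension $2n+1$ is a smooth complex subbundle $T^{0,1}M\subset\mathbb CTM$ of rank $n$ that meets its conjugate $T^{1,0}M=\overline{T^{0,1}M}$ only in $0$ and is involutive: brackets of sections are sections.

Our $T^{0,1}M$ is one, with $n=3$. The fields $\overline W_j,\overline Z$ and their conjugates span the same space as $X_1,X_2,Y_1,Y_2,\partial_t,B$, because $r>0$; these six are independent. Further
$$[\overline W_1,\overline W_2]=\tfrac14\big(i[X_1,Y_2]+i[Y_1,X_2]\big)=\tfrac i4\big([X_1,Y_2]-[X_2,Y_1]\big)=0,$$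
and $[\overline W_j,\overline Z]=[W_j,\overline Z]=0$, because $X_j,Y_j$ commute with $\partial_t,\partial_1,\partial_2$ and with functions of $t$. So the frame even commutes, and it is real-analytic.

**Definition (Levi form, Lorentzian).** Let $\eta$ be a local real nowhere zero $1$-form annihilating $T^{1,0}M\oplus T^{0,1}M$. The Levi form is the Hermitian form $(L,L')\mapsto i\eta([L,\overline{L'}])$ on $T^{1,0}M$. Another choice of $\eta$ multiplies it by a real nonzero function. $M$ is *Lorentzian* if at every point this form is nondegenerate with exactly one eigenvalue of one sign and $n-1$ of the opposite sign.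

*Small example.* On $\mathbb C_z\times\mathbb R_t$ take $\overline L=\partial_{\overline z}+iz\,\partial_t$. Then $[L,\overline L]=2i\,\partial_t$, the form $\eta=dt-iz\,d\overline z+i\overline z\,dz$ kills $L$ and $\overline L$, and $i\eta([L,\overline L])=-2$. With $n=1$ this is Lorentzian (one eigenvalue, none of the opposite sign).

For our $M$ take $\eta=\cos t\,\alpha_1+\sin t\,\alpha_2$. It is real, nowhere zero, kills $X_j,Y_j,\partial_t$, and $\eta(B)=-\sin t\cos t+\cos t\sin t=0$. From $[W_j,\overline W_k]=\frac i4([X_j,Y_k]+[X_k,Y_j])$ and (1),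
$$[W_1,\overline W_1]=-i\pi\partial_1,\quad [W_2,\overline W_2]=i\pi\partial_1,\quad [W_1,\overline W_2]=[W_2,\overline W_1]=-i\pi\partial_2 .\tag{2}$$
Also $[Z,\overline Z]=[\partial_t-irB,\partial_t+irB]=2i(rB)'=2i(r'B+rB')$, where $B'=-\cos t\,\partial_1-\sin t\,\partial_2$ satisfies $\eta(B')=-1$. Hence in the frame $W_1,W_2,Z$ the Levi form is
$$\pi\begin{pmatrix}\cos t&\sin t\\ \sin t&-\cos t\end{pmatrix}\oplus(2r),$$
with eigenvalues $\pi,-\pi,2r$: one negative, two positive. So $M$ is a compact Lorentzian $CR$ manifold of $CR$ dimension $3$. As $t$ runs around the circle, $\eta$ rotates through all directions of the $(\alpha_1,\alpha_2)$-plane.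

What is $M$ for? It refutes a conjecture: on this $M$ a certain construction of "bad" line bundles is impossible, because every closed $(0,1)$-form has local primitives. We now set up the language.

## 2. $CR$ line bundles as closed $(0,1)$-forms

A $(0,q)$-form is a section of $\Lambda^q(T^{0,1}M)^*$. For a function, $\overline\partial_Mu=du|_{T^{0,1}M}$; for a $(0,1)$-form,
$$(\overline\partial_M\theta)(\overline L,\overline L')=\overline L\,\theta(\overline L')-\overline L'\,\theta(\overline L)-\theta([\overline L,\overline L']).$$
We write $\mathcal C^\infty_{0,q}(M)$ for smooth $(0,q)$-forms and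
$$H^{0,1}(V)=\ker(\overline\partial_M|\mathcal C^\infty_{0,1}(V))/\overline\partial_M\mathcal C^\infty(V),\qquad V\subset M\text{ open}.$$

**Definition (CR line bundle on $M\times\mathbb C$).** Let $\theta\in\mathcal C^\infty_{0,1}(M)$ with $\overline\partial_M\theta=0$. On $L=M\times\mathbb C_z$ let $T^{0,1}L$ be spanned, over the domain of a local frame $\overline L_1,\dots,\overline L_n$ of $T^{0,1}M$, by
$$\frac{\partial}{\partial\overline z},\qquad \overline L_j+\theta(\overline L_j)\,z\,\frac{\partial}{\partial z},\quad j=1,\dots,n.$$

This does not depend on the frame. The bracket of two of the lifted fields is $[\overline L_j,\overline L_k]+(\overline L_j\theta(\overline L_k)-\overline L_k\theta(\overline L_j))z\partial_z$, and it is the lift of $[\overline L_j,\overline L_k]$ precisely when $\overline\partial_M\theta=0$. So closedness is exactly involutivity. The form $\theta=0$ gives the trivial $CR$ line bundle $L_0$.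

A section $s(x)=(x,\sigma(x))$ over $V$ is $CR$ if $ds(T^{0,1}M)\subset T^{0,1}L$. Since $ds(\overline L_j)=\overline L_j+(\overline L_j\sigma)\partial_z+(\overline L_j\overline\sigma)\partial_{\overline z}$, this means
$$\overline\partial_M\sigma=\theta\,\sigma\quad\text{on }V. \tag{3}$$
The bundle is *locally $CR$ trivializable over $V$* if (3) has a nowhere vanishing solution on $V$. A family $L_a$ $(a\ge0)$ given by forms $\theta_a$ *converges to $L_0$* as $a\to0$ if $\theta_a\to0$ in the $\mathcal C^\infty$ topology.

*Example.* On the $M$ of Section 1 let $\theta(\overline W_j)=0$, $\theta(\overline Z)=c$ with $c\in\mathbb C$ constant. Since $\overline Zt=1$ and $\overline W_jt=0$, the local functions $e^{ct}$ solve (3) without zeros, so the bundle is locally trivializable everywhere. The function $e^{ct}$ is globally defined only if $c\in i\mathbb Z$.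

The link between (3) and exactness will be used constantly.

**Lemma 1.** If $\theta=\overline\partial_Mu$ on $V$, then $e^u$ is a nowhere zero $CR$ section over $V$. If $\sigma$ is a nowhere zero $CR$ section over $V$ and $V'\subset V$ is a coordinate ball, then $\theta$ is exact on $V'$.

*Proof.* The first claim is $\overline\partial_Me^u=e^u\overline\partial_Mu$. For the second, $V'$ is simply connected, so $\sigma=e^u$ on $V'$ with $u$ smooth, and (3) reads $\overline\partial_Mu=\theta$. $\square$

**The conjecture.** In "Non locally trivializable $CR$ line bundles over compact Lorentzian $CR$ manifolds" (arXiv:1706.05346, 2017), Judith Brinkschulte and C. Denson Hill prove the following (their Theorem "main"): if $M$ is a compact Lorentzian $CR$ manifold of hypersurface type of $CR$ dimension $n\ne3$, there is a family $L_a$, $a\ge0$, of $CR$ line bundle structures on $M\times\mathbb C$ such that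

- (F1) $L_a$ converges to the trivial $CR$ line bundle $L_0$ as $a\to0$;
- (F2) for every $a>0$, $L_a$ is not locally $CR$ trivializable over any nonempty open subset of $M$.

They write: "We conjecture that Theorem main also holds for $n=3$." The answer is no, and there is a positive complement.

**Theorem A.** There is a compact connected real-analytic Lorentzian $CR$ manifold $M$ of hypersurface type and $CR$ dimension $3$ such that:

1. $H^{0,1}(M)\cong\mathbb C^3$, and every closed $\theta\in\mathcal C^\infty_{0,1}(M)$ is exact in a neighborhood of every point;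
2. every $CR$ line bundle structure on $M\times\mathbb C$ is locally $CR$ trivializable near every point; in particular no family with (F1), (F2) exists on $M$;
3. the structures on $M\times\mathbb C$, modulo $\theta\sim\theta+h^{-1}\overline\partial_Mh$ with $h\in\mathcal C^\infty(M,\mathbb C^*)$, are classified by $\mathbb C^3/\Lambda$, where $\Lambda=\pi\mathbb Z[i]\oplus\pi\mathbb Z[i]\oplus i\mathbb Z$.

**Theorem B.** Let $M$ be a compact Lorentzian $CR$ manifold of any $CR$ dimension $n\ge1$.

1. A family with (F1), (F2) exists if and only if for every nonempty open $V\subset M$ the restriction $H^{0,1}(M)\to H^{0,1}(V)$ is nonzero.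
2. This is the case whenever $\overline\partial_M\mathcal C^\infty_{0,1}(M)$ is closed in $\mathcal C^\infty_{0,2}(M)$.

For $n\ne3$ condition $Y(2)$ holds, so the range is closed (Kohn; Folland–Kohn, *The Neumann problem for the Cauchy–Riemann complex*, 1972), and B(2) recovers Theorem "main". (For $n=1$ there are no nonzero $(0,2)$-forms, so nothing is to be checked.) On the $M$ of Theorem A the range cannot be closed: otherwise B(2) and B(1) would produce a family forbidden by A(2).

## 3. Gaussian test forms, and the correction that $n=3$ does not supply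

By Lemma 1, the conjecture asks for closed forms that are nowhere locally exact. Let us see how such forms arise in the smallest model, and what the method needs when $n$ grows.

**The model with $n=1$, by hand.** Take $\overline L=\partial_{\overline z}+iz\partial_t$ on $\mathbb C\times\mathbb R$ as above and $w=t-i|z|^2$. Then $\overline Lw=-iz+iz=0$. With
$$E=iw-w^2-2|z|^2,\qquad E'=-iw-w^2,$$
we have $\overline LE'=0$, and since $\operatorname{Im}w=-|z|^2$, $\operatorname{Re}w^2=t^2-|z|^4$, both real parts equal $-|z|^2-t^2+|z|^4$. Let $\chi$ be a cutoff equal to $1$ near $0$, supported in a small ball, and set $\theta_\lambda(\overline L)=\chi e^{\lambda E}$. Suppose $\overline Lu=\theta_\lambda(\overline L)$ on the ball. The field $\overline L$ is divergence free for Lebesgue measure, so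
$$\int\chi^2e^{\lambda(E+E')}=\int(\overline Lu)\,\chi e^{\lambda E'}=-\int u\,(\overline L\chi)\,e^{\lambda E'} .$$
On the right, $\overline L\chi$ lives away from $0$, so the right side is at most $Ce^{-\delta\lambda}\sup_{\operatorname{supp}\chi}|u|$. On the left, $E+E'=-2w^2-2|z|^2$, and scaling by $\lambda^{-1/2}$ gives $\lambda^{-3/2}(\gamma+o(1))$ with $\gamma=\int e^{-2t^2-2|z|^2}\neq0$. So primitives of $\theta_\lambda$ are exponentially large, while $\|\theta_\lambda\|_{\mathcal C^m}=O(\lambda^m)$. No estimate $\sup|u|\le C\|\theta\|_{\mathcal C^m}$ can hold, and then, by the open mapping theorem, not all forms have primitives. For $n=1$ every $(0,1)$-form is closed, so this already settles the matter locally.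

**Where $n\ge2$ differs.** For $n\ge2$ one can still build $\theta_\lambda$ concentrated at a point, using the one eigenvalue of exceptional sign (Section 9 does this on any Lorentzian $M$). But now $\overline\partial_M\theta_\lambda$ is not zero; it is only very small. A line bundle needs a form that is closed on all of $M$, so one must solve
$$\overline\partial_Mg_\lambda=\overline\partial_M\theta_\lambda\quad\text{on }M,\qquad g_\lambda\text{ small},$$
and use $\theta_\lambda-g_\lambda$. A bounded solution is exactly what closed range of $\overline\partial_M:\mathcal C^\infty_{0,1}\to\mathcal C^\infty_{0,2}$ gives. For a Levi form with one eigenvalue of one sign and $n-1$ of the other, $Y(q)$ excludes $q=1$ and $q=n-1$; degree $q=2$ is excluded exactly when $n=3$. There the argument stops, and on the $M$ of Section 1 it must stop, as the next four sections show.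

## 4. Theorem A: solving one Fourier mode on the circle

From here to the end of Section 7, $M=P\times S^1$ is the manifold of Section 1.

**Step 1 (the equations).** *We turn closedness into scalar equations.* The frame is global, so $\theta\in\mathcal C_{0,1}^\infty(M)$ is a triple of functions $f_j=\theta(\overline W_j)$, $g=\theta(\overline Z)$. The frame commutes, so $\overline\partial_M\theta=0$ means
$$\overline W_1f_2=\overline W_2f_1,\qquad \overline W_jg=\overline Zf_j\quad(j=1,2). \tag{4}$$

**Step 2 (weights).** *We use the torus symmetry to separate variables.* $T^2$ acts on $M$ by translations in $\xi$, and this action commutes with $X_j,Y_j,\partial_j,\partial_t$ and with functions of $t$. For $k\in\mathbb Z^2$ let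
$$h_k=(2\pi)^{-2}\int_{T^2}e^{-ik\cdot\tau}\,h(\,\cdot+\tau)\,d\tau,$$
where $\tau$ translates $\xi$; then $\partial_jh_k=ik_jh_k$. We say that $h_k$ has weight $k$. Fourier series on the orbits give $h=\sum_kh_k$. Moreover $|k|^{2N}h_k$ is the weight-$k$ part of $(-\partial_1^2-\partial_2^2)^Nh$, so $\|h_k\|_{\mathcal C^m}=O(|k|^{-N})$ for all $m,N$; we say *rapidly decreasing in $k$*. The operators in (4) preserve weights, so if $\theta$ is closed, each $\theta_k=(f_{1,k},f_{2,k},g_k)$ is closed.

**Step 3 (an ordinary differential equation in $t$).** *For $k\ne0$ we find the only possible primitive.* On weight $k$ the field $B$ acts as $i(-k_1\sin t+k_2\cos t)$, hence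
$$\overline Z=\partial_t+a_k(t),\qquad a_k=r(t)\,(k_1\sin t-k_2\cos t).$$
Only the products $\sin^2$ and $\cos^2$ contribute to the integral over a period:
$$A_k:=\int_0^{2\pi}a_k\,dt=\tfrac14\big(\pi k_1-\sqrt2\,\pi k_2\big)=\tfrac\pi4\,(k_1-\sqrt2\,k_2)\neq0\quad\text{for }k\in\mathbb Z^2\setminus\{0\}.$$
This is the reason for the factor $r$ and for $\sqrt2$. With $r\equiv1$ all $A_k$ vanish; with $r=1+\frac14\cos t$ one gets $A_k=-\frac\pi4k_2$, which vanishes for $k=(k_1,0)$.

With $A(t)=\int_0^ta_k$, the general solution of $\overline Zu=g_k$ is $u=e^{-A(t)}[c(p)+\int_0^te^{A(s)}g_k(p,s)\,ds]$, $p\in P$. Periodicity $u(p,2\pi)=u(p,0)$ reads $e^{-A_k}[c+\int_0^{2\pi}e^{A}g_k]=c$, so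
$$u_k(p,t)=e^{-A(t)}\Big[\frac{1}{e^{A_k}-1}\int_0^{2\pi}e^{A(s)}g_k(p,s)\,ds+\int_0^te^{A(s)}g_k(p,s)\,ds\Big]. \tag{5}$$
This is smooth in $(p,t)$. It is $2\pi$-periodic, because $u_k(p,t+2\pi)$ solves the same equation with the same value at $t=0$. It has weight $k$, because $g_k(\cdot,s)$ does. The same computation with $g_k=0$ shows that a periodic solution of $\overline Zu=0$ of weight $k$ is $e^{-A(t)}c(p)$ with $(e^{-A_k}-1)c=0$, so $c=0$: *on weight $k\ne0$ the kernel of $\overline Z$ is $0$.*

**Step 4 (the other two equations are automatic).** *We check that (5) also solves the $\overline W_j$ equations.* Since $\overline W_j$ and $\overline Z$ commute, (4) gives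
$$\overline Z(\overline W_ju_k-f_{j,k})=\overline W_jg_k-\overline Zf_{j,k}=0 .$$
The function $\overline W_ju_k-f_{j,k}$ has weight $k$, so it vanishes. Thus $\overline\partial_Mu_k=\theta_k$ for every $k\ne0$.

## 5. Theorem A: summing the modes with the negative direction of $Q_k$

It remains to sum $u_k$ over $k\neq0$. The natural attempt is to bound (5) directly, and it fails. Take $k=(k_1,0)$ with $k_1>0$. Then $A(\pi)=k_1\int_0^\pi r\sin t\,dt=k_1(2+\frac\pi8)$ and $A_k=\frac\pi4k_1$. At $t=0$ formula (5) is $u_k(p,0)=(e^{A_k}-1)^{-1}\int_0^{2\pi}e^{A(s)}g_k(p,s)\,ds$, and at $s=\pi$ the kernel is about $e^{k_1(2-\pi/8)}$. This is exponentially large in $|k|$, whereas $g_k$ decreases only faster than every power. So (5) identifies $u_k$ but does not control it.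

The way past this is to use (5) for existence only. We already know $\overline W_ju_k=f_{j,k}$, and we bound $u_k$ from these two equations.

**Step 5 (an $L^2$ bound).** *We show that $\|u_k\|$ is controlled by $\|f_{1,k}\|,\|f_{2,k}\|$.* The measure $dx\,dy\,d\xi\,dt$ is invariant under the $\mathbb Z^4$-action, hence defines $L^2(M)$. The fields $X_j,Y_j,\partial_j,\partial_t$ are divergence free, so $X_j^*=-X_j$, $Y_j^*=-Y_j$, and $W_j^*=-\overline W_j$, $\overline W_j^*=-W_j$. For a real unit vector $v$ put $W_v=v_1W_1+v_2W_2$. By (2),
$$[W_v,\overline W_v]=-i\pi\big((v_1^2-v_2^2)\partial_1+2v_1v_2\partial_2\big),$$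
which on weight $k$ is multiplication by
$$\pi\,v^TQ_kv,\qquad Q_k=\begin{pmatrix}k_1&k_2\\k_2&-k_1\end{pmatrix}.$$
$Q_k$ has trace $0$ and determinant $-|k|^2$, so its eigenvalues are $\pm|k|$: *for every $k\ne0$ there is a negative direction, of full size.* Choose $v$ with $v^TQ_kv=-|k|$. For $u$ smooth of weight $k$, Cauchy–Schwarz and integration by parts give
$$\sum_j\|\overline W_ju\|^2\ge\|\overline W_vu\|^2=(-W_v\overline W_vu,u)=(-\overline W_vW_vu,u)-([W_v,\overline W_v]u,u)=\|W_vu\|^2+\pi|k|\,\|u\|^2 .$$
Hence $\sum_j\|\overline W_ju\|^2\ge\pi|k|\,\|u\|^2$, and with $u=u_k$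
$$\|u_k\|_{L^2}^2\le\frac1{\pi|k|}\sum_j\|f_{j,k}\|_{L^2}^2,\tag{6}$$
which is rapidly decreasing in $k$.

**Step 6 (all derivatives).** *We upgrade (6) to every Sobolev norm by an elliptic equation for $u_k$.* We have $4W_j\overline W_j=(X_j-iY_j)(X_j+iY_j)=X_j^2+Y_j^2+i[X_j,Y_j]$, and $[X_1,Y_1]+[X_2,Y_2]=0$ by (1). Therefore
$$\sum_j(X_j^2+Y_j^2)u_k=4\sum_jW_jf_{j,k}.$$
From $\partial_tu_k=g_k-a_ku_k$ we get $\partial_t^2u_k=\partial_tg_k-a_kg_k+(a_k^2-a_k')u_k$. Since $X_j,Y_j,\partial_j,\partial_t$ is a global frame of $TM$, the operator $\Delta=\sum_j(X_j^2+Y_j^2)+\partial_1^2+\partial_2^2+\partial_t^2$ is elliptic, and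
$$\Delta u_k=F_k+b_ku_k,\qquad F_k=4\sum_jW_jf_{j,k}+\partial_tg_k-a_kg_k,\qquad b_k=-|k|^2-a_k'+a_k^2 .$$
The function $a_k$ is linear in $k$, so $F_k$ is rapidly decreasing in every Sobolev norm and $\|b_k\|_{\mathcal C^m}=O(|k|^2)$ for each $m$. The standard elliptic estimate $\|u\|_{H^{s+2}}\le C_s(\|\Delta u\|_{H^s}+\|u\|_{L^2})$ on the compact manifold $M$ yields, for $k\neq0$,
$$\|u_k\|_{H^{s+2}}\le C_s'\big(\|F_k\|_{H^s}+|k|^2\|u_k\|_{H^s}\big),\qquad s=0,2,4,\dots$$
By (6) the case $s=0$ shows that $\|u_k\|_{H^2}$ is rapidly decreasing. Inductively $\|u_k\|_{H^s}$ is rapidly decreasing in $k$ for every even $s$, hence for every $s$. By Sobolev embedding $u'=\sum_{k\ne0}u_k$ converges in $\mathcal C^\infty(M)$, and $\overline\partial_Mu'=\sum_{k\ne0}\theta_k$.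

## 6. Theorem A: weight zero and local primitives

**Step 7 (weight $0$).** *We solve the last mode up to constants.* Functions of weight $0$ are functions on the torus $(\mathbb R^4/\mathbb Z^4)\times S^1$, where $\overline W_j=\frac12(\partial_{x_j}+i\partial_{y_j})$ and $\overline Z=\partial_t$. On the mode $e^{2\pi i(m\cdot x+n\cdot y)+ilt}$ these three operators are multiplication by the entries of
$$\sigma=(\pi i(m_1+in_1),\ \pi i(m_2+in_2),\ il).$$
If $(m,n,l)\ne0$, then $|\sigma|\ge1$. Equation (4) says that the Fourier coefficient $\hat\theta\in\mathbb C^3$ satisfies $\sigma\wedge\hat\theta=0$, so $\hat\theta$ is a multiple of $\sigma$, namely $\hat\theta=\sigma\hat u$ with $\hat u=\langle\hat\theta,\sigma\rangle/|\sigma|^2$. Here $|\hat u|\le|\hat\theta|$ is rapidly decreasing, so these $\hat u$ are the coefficients of a smooth $u_0$. Only the mode $(m,n,l)=0$ is left: $\theta_0=\overline\partial_Mu_0+c$, where $c=(c_1,c_2,c_3)\in\mathbb C^3$ is the mean value of $\theta_0$, regarded as the form with $f_j=c_j$, $g=c_3$.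

**Step 8 (cohomology).** *We compute $H^{0,1}(M)$.* Steps 6 and 7 together: every closed $\theta$ satisfies
$$\theta=\overline\partial_Mu+c,\qquad u\in\mathcal C^\infty(M),\ c\in\mathbb C^3. \tag{7}$$
Constant forms are closed by (4). If $c=\overline\partial_Mu$, integrate over $M$: the fields $\overline W_j$ are divergence free, and so is $\overline Z=\partial_t+irB$, because $rB$ has coefficients depending on $t$ only and differentiates in $\xi$ only. So the mean values of $\overline W_ju$ and $\overline Zu$ are $0$, and $c=0$. Hence $H^{0,1}(M)\cong\mathbb C^3$.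

**Step 9 (constants are locally exact).** *We find local primitives.* Near any point, $\overline w_j=x_j-iy_j$ and $t$ have smooth local branches, and
$$\overline W_j\overline w_l=\tfrac12(1+i(-i))\delta_{jl}=\delta_{jl},\quad \overline Z\,\overline w_l=0,\quad \overline W_jt=0,\quad \overline Zt=1 .$$
Therefore locally near every point
$$\theta=\overline\partial_M\big(u+c_1\overline w_1+c_2\overline w_2+c_3t\big).$$
This proves A(1). By Lemma 1, $\sigma=\exp(u+c_1\overline w_1+c_2\overline w_2+c_3t)$ is a nowhere vanishing local $CR$ section of the bundle given by $\theta$. So every structure on $M\times\mathbb C$ is locally $CR$ trivializable near every point, no $L_a$ can satisfy (F2), and A(2) holds: **the conjecture is false for $n=3$.**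

## 7. Theorem A: the quotient $\mathbb C^3/\Lambda$

*We compute which cohomology classes come from $h^{-1}\overline\partial_Mh$.* Closed forms map onto $H^{0,1}(M)=\mathbb C^3$ with kernel $\overline\partial_M\mathcal C^\infty(M)$, and each $\overline\partial_Mu$ equals $h^{-1}\overline\partial_Mh$ with $h=e^u$. So the set of structures modulo the equivalence is $\mathbb C^3$ divided by the group of classes of the forms $h^{-1}\overline\partial_Mh$, and we must show that this group is $\Lambda$.

A smooth $h:M\to\mathbb C^*$ induces $h_*:\pi_1(M)\to\pi_1(\mathbb C^*)=\mathbb Z$. The universal cover of $M$ is $\mathbb R^4\times\mathbb R^2\times\mathbb R$. Its deck group is generated by the maps given by the formulas of Section 1 with $\xi\in\mathbb R^2$ (the lifts of the $\mathbb Z^4$-action), the translations of $\xi_1,\xi_2$ by $2\pi$ (the fiber loops), and $t\mapsto t+2\pi$. The lift of $m=e_1$ is $(x,y,\xi_1,\xi_2)\mapsto(x+e_1,y,\xi_1-2\pi y_1,\xi_2-2\pi y_2)$, and the lift of $n=e_1$ is $y\mapsto y+e_1$. Composing in the two orders gives $\xi_1-2\pi(y_1+1)$ and $\xi_1-2\pi y_1$, and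 the same $\xi_2$. So their commutator is $\xi_1\mapsto\xi_1\pm2\pi$ with everything else fixed. In the same way the commutator of the lifts of $m=e_1$ and $n=e_2$ is $\xi_2\mapsto\xi_2\pm2\pi$. Hence homomorphisms to $\mathbb Z$ kill the fiber loops and factor through $\mathbb Z^4\times\mathbb Z$.

Every homomorphism $\mathbb Z^4\times\mathbb Z\to\mathbb Z$ is induced by a product $h_0$ of integer powers of $e^{2\pi ix_j}$, $e^{2\pi iy_j}$, $e^{it}$. Choose $h_0$ with $(h_0)_*=h_*$. Then $h/h_0$ induces $0$ on $\pi_1(M)$, so it has a smooth logarithm: $h=e^uh_0$ with $u\in\mathcal C^\infty(M)$. Thus $h^{-1}\overline\partial_Mh=\overline\partial_Mu+h_0^{-1}\overline\partial_Mh_0$. For the generators, $h_0^{-1}\overline\partial_Mh_0$ is the constant form with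

- entry $\frac12\cdot2\pi i=\pi i$ in slot $j$, for $e^{2\pi ix_j}$;
- entry $\frac i2\cdot2\pi i=-\pi$ in slot $j$, for $e^{2\pi iy_j}$;
- entry $i$ in slot $3$, for $e^{it}$;

and zeros elsewhere. The group they generate is $\pi\mathbb Z[i]\oplus\pi\mathbb Z[i]\oplus i\mathbb Z=\Lambda$. This proves A(3) and completes the proof of Theorem A. $\blacksquare$

## 8. Theorem B(1): from one open set at a time to all of them, by Baire

Now $M$ is any compact Lorentzian $CR$ manifold of $CR$ dimension $n\ge1$. Let
$$\mathcal Z=\{\theta\in\mathcal C^\infty_{0,1}(M):\overline\partial_M\theta=0\},$$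
a closed subspace of a Fréchet space, hence Fréchet. We use two textbook facts. *Open mapping theorem*: a continuous linear map between Fréchet spaces whose image is not meager (not a countable union of nowhere dense sets) is open and onto. *Baire*: a Fréchet space is not meager in itself.

**Step 1 (one form is enough).** *We show that a family exists if and only if some $\theta\in\mathcal Z$ is exact on no nonempty open set.* If $\theta$ is such a form, put $\theta_a=a\theta$. Then $\theta_a\to0$. If for some $a>0$ the bundle $L_a$ were locally trivializable over a nonempty open $V$, Lemma 1 would make $a\theta$, hence $\theta$, exact on a ball in $V$, a contradiction. Conversely, if a family exists and $a>0$, then $\theta_a$ is exact on no nonempty open $V$: a primitive $u$ on $V$ would give the nowhere zero $CR$ section $e^u$. In particular $\theta_a$ shows that every restriction $H^{0,1}(M)\to H^{0,1}(V)$ is nonzero.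

**Step 2 (the converse).** *We produce one form that is bad on all open sets.* Suppose all restrictions are nonzero. Let $\{V_i\}$ be a countable basis of nonempty open sets and
$$E_i=\{(\theta,u)\in\mathcal Z\times\mathcal C^\infty(V_i):\overline\partial_Mu=\theta|_{V_i}\},$$
a closed subspace of a Fréchet space. The image of the projection $E_i\to\mathcal Z$ is the set of $\theta$ that are exact on $V_i$. It is not $\mathcal Z$, because the restriction to $V_i$ is nonzero; by the open mapping theorem it is meager. By Baire some $\theta\in\mathcal Z$ lies in none of these images. Any nonempty open $V$ contains some $V_i$, so $\theta$ is not exact on $V$. Step 1 gives the family. $\square$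

## 9. Theorem B(2): Gaussian test forms at a point of a Lorentzian $CR$ manifold

Assume $\overline\partial_M\mathcal C_{0,1}^\infty(M)$ is closed. Suppose, for contradiction, that for some nonempty open $V$ every $\theta\in\mathcal Z$ is exact on $V$. Fix $p\in V$. We imitate the model of Section 3 at $p$. There we had an exact $CR$ function $w$; an abstract $CR$ manifold comes with none, so we first build substitutes.

Write $O(\infty)$ for a smooth function (or form) whose Taylor series at $p$ vanishes, and $O(N)$ for one vanishing to order $N$. The class $O(\infty)$ is stable under derivatives, conjugation, and multiplication by smooth functions.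

**Step 1 (approximate $CR$ functions).** *We construct smooth $\zeta_1,\dots,\zeta_{n+1}$ near $p$, vanishing at $p$, with $\overline\partial_M\zeta_l=O(\infty)$ and $d\zeta_l(p)$ a basis of the annihilator of $T^{0,1}_pM$.* Take real coordinates centered at $p$, and complex linear combinations $s_1,\dots,s_n,y_1,\dots,y_{n+1}$ of them, a basis of all linear functions, such that $T_p^{0,1}M$ is spanned by $\partial_{s_1},\dots,\partial_{s_n}$. Formal power series in the real coordinates are then the same as $\mathbb C[[s,y]]$. The matrix $(\overline L s_j)$ of any local frame is invertible at $p$; multiplying by its inverse we get a frame of the form, on Taylor series,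
$$\overline L_j=\partial_{s_j}+\sum_lb_{jl}\,\partial_{y_l},\qquad b_{jl}(0)=0 .$$
The bracket $[\overline L_j,\overline L_k]$ has no $\partial_s$ component and is a combination of the $\overline L_i$ by involutivity, so it is $0$.

Prescribe $f=y_l$ on $\{s=0\}$. The operator $\overline L_j$ contains only $\partial_{s_j}$ and $\partial_y$, so it is tangent to $\{s_1=\dots=s_{j-1}=0\}$. Solve $\overline L_nf=0$ on $\{s_1=\dots=s_{n-1}=0\}$, then $\overline L_{n-1}f=0$ on $\{s_1=\dots=s_{n-2}=0\}$, and so on down to $\overline L_1f=0$. At stage $j$ write $f=\sum_\nu f_\nu s_j^\nu$ with $f_0$ already known. The equation $\partial_{s_j}f=-\sum_lb_{jl}\partial_{y_l}f$ gives $(\nu+1)f_{\nu+1}$ in terms of $f_0,\dots,f_\nu$, so there is exactly one formal solution. The earlier equations persist. For $i>j$ the series $\overline L_if$ satisfies $\overline L_j(\overline L_if)=\overline L_i\overline L_jf=0$, and it vanishes at $s_j=0$ by the previous stages, so it is $0$ by the same uniqueness. (Here $\overline L_i$ is tangent to $\{s_1=\dots=s_{j-1}=0\}$ as well, so all this takes place on that set.)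

By Borel's theorem (every formal power series is the Taylor series of a smooth function) there are smooth $\zeta_l$ with these Taylor series. Then $\overline L_j\zeta_l=O(\infty)$. At $p$ this says $\partial_{s_j}\zeta_l=0$, and the data give $\partial_{y_k}\zeta_l=\delta_{kl}$; so $d\zeta_l(p)=dy_l$, a basis of the annihilator.

**Step 2 (normal form for $w$).** *We choose the approximate $CR$ functions so that the Levi form becomes visible in $\operatorname{Im}w$.* Let $\eta$ be a local real nonvanishing form annihilating $T^{1,0}\oplus T^{0,1}$. A linear change of the $\zeta_l$ gives approximate $CR$ functions $w,z_1,\dots,z_n$ with $dw(p)=\eta_p$. The annihilators of $T^{0,1}_p$ and $T^{1,0}_p$ are spanned by $\eta_p,dz_j(p)$ and $\eta_p,d\overline z_j(p)$, and they meet in $\mathbb C\eta_p$; so their sum has dimension $2n+1$, and $\eta_p,dz_j,d\overline z_j$ are independent at $p$. Hence $(z,t)$ with $t=\operatorname{Re}w$ are coordinates near $p$, and $\operatorname{Im}w=O(2)$ because $dw(p)$ is real. The quadratic part of $\operatorname{Im}w$ is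
$$\operatorname{Re}Q(z)+\sum h_{jk}z_j\overline z_k+t\operatorname{Re}(c\cdot z)+et^2,$$
with $Q$ a complex quadratic form, $(h_{jk})$ Hermitian, $c\in\mathbb C^n$ and $e$ real. Replace $w$ by $w-iQ(z)-iw\,(c\cdot z)-iew^2$, which is again approximately $CR$. Since $w=t+O(2)$, the three corrections change $\operatorname{Im}w$ by $-\operatorname{Re}Q(z)$, $-t\operatorname{Re}(c\cdot z)+O(3)$ and $-et^2+O(3)$. The coordinate $t=\operatorname{Re}w$ changes by $O(2)$ only, and
$$\operatorname{Im}w=\sum h_{jk}z_j\overline z_k+O(3).$$

*The matrix $h$ is the Levi form up to a factor.* Take a frame $L_j$ of $T^{1,0}M$ with $L_jz_l=\delta_{jl}$ at $p$. Then $\overline L_kw=O(\infty)$, and $L_j\overline w=O(\infty)$ by conjugation, so $L_jw=L_j(2i\operatorname{Im}w)+O(\infty)$. At $p$,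
$$\eta([L_j,\overline L_k])=[L_j,\overline L_k]w=-\overline L_kL_jw=-\overline L_kL_j(2i\operatorname{Im}w)=-2ih_{jk},$$
the last equality because $L_j\overline z_b=0$ and $\overline L_kz_a=0$ at $p$, so $\overline L_kL_j(z_a\overline z_b)=\delta_{ja}\delta_{kb}$ there. So $i\eta([L_j,\overline L_k])=2h_{jk}$. Since $M$ is Lorentzian, after possibly replacing $w$ by $-w$ (that is, $\eta$ by $-\eta$) and a linear change of $z$,
$$\operatorname{Im}w=-|z_1|^2+\sum_{j\ge2}|z_j|^2+O(3). \tag{8}$$

**Step 3 (two phases).** *We define the Gaussian for the form and the Gaussian for the test function.* The matrix $(\overline L_k\overline z_j)$ of a frame of $T^{0,1}M$ is invertible near $p$, so we may choose the frame with $\overline L_k\overline z_j=\delta_{jk}$ near $p$. The $\overline L_k$ commute, since $[\overline L_j,\overline L_k]\in T^{0,1}M$ kills all $\overline z_l$. Put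
$$E=iw-w^2-2|z_1|^2,\qquad E'=-iw-w^2-2\sum_{j\ge2}|z_j|^2 .$$
By (8), $\operatorname{Re}E=-\operatorname{Im}w-\operatorname{Re}w^2-2|z_1|^2$ and $\operatorname{Re}E'=\operatorname{Im}w-\operatorname{Re}w^2-2\sum_{j\ge2}|z_j|^2$ both equal $-|z|^2-t^2+O(3)$. With $|x|^2=|z|^2+t^2$, in a small ball about $p$
$$\operatorname{Re}E\le-\tfrac12|x|^2,\qquad\operatorname{Re}E'\le-\tfrac12|x|^2 .$$
Moreover
$$\overline L_kE=O(\infty)\ (k\ge2),\qquad\overline L_1E'=O(\infty),\qquad E+E'=-2w^2-2|z|^2 .$$
Indeed $\overline L_kw$ and $\overline L_kz_j$ are $O(\infty)$, while $\overline L_k\overline z_1=0$ for $k\ge2$ and $\overline L_1\overline z_j=0$ for $j\ge2$. Note the asymmetry: $E$ is almost killed by $\overline L_2,\dots,\overline L_n$, and $E'$ by $\overline L_1$.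

As a volume form we use $\varpi=dw\wedge dz_1\wedge\dots\wedge dz_n\wedge d\overline z_1\wedge\dots\wedge d\overline z_n$, nonzero at $p$. Its Lie derivative $\mathcal L_{\overline L_1}\varpi$ is the sum of the forms obtained by replacing one factor at a time by $d(\overline L_1w)$, $d(\overline L_1z_j)$ or $d(\overline L_1\overline z_j)$. The first two are $O(\infty)$, and the last is $0$ because $\overline L_1\overline z_j$ is constant. So $\mathcal L_{\overline L_1}\varpi=O(\infty)$.

**Step 4 (test forms).** *We build $\theta_\lambda$, almost closed, and $v_\lambda$, almost annihilated by the transpose of $\overline L_1$.* Let $\chi$ be a cutoff equal to $1$ near $p$, with compact support $K\subset V$ in a ball where Step 3 holds. For $\lambda\ge1$ let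
$$\theta_\lambda(\overline L_1)=\chi e^{\lambda E},\quad\theta_\lambda(\overline L_k)=0\ (k\ge2),\qquad v_\lambda=\chi e^{\lambda E'},$$
with $\theta_\lambda$ extended by $0$ to $M$. Since the frame commutes, the components of $\overline\partial_M\theta_\lambda$ are $0$ or, for $k\ge2$, up to sign
$$\overline L_k(\chi e^{\lambda E})=(\overline L_k\chi+\lambda\chi\,\overline L_kE)\,e^{\lambda E} .$$
On $K$ we have $|e^{\lambda E}|\le e^{-\lambda|x|^2/2}$, and each derivative costs at most a factor $\lambda$. The function $\overline L_k\chi$ vanishes near $p$, so its term is exponentially small. The function $\overline L_kE$ and all its derivatives are $O(|x|^N)$ for all $N$, and $|x|^Ne^{-\lambda|x|^2/2}\le C_N\lambda^{-N/2}$. Hence for all $m,N$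
$$\|\overline\partial_M\theta_\lambda\|_{\mathcal C^m}=O(\lambda^{-N}),\qquad\|\theta_\lambda\|_{\mathcal C^m}=O(\lambda^m). \tag{9}$$
In the same way, $\overline L_1v_\lambda=(\overline L_1\chi+\lambda\chi\overline L_1E')e^{\lambda E'}$ and $\mathcal L_{\overline L_1}\varpi=O(\infty)$ give $(\overline L_1v_\lambda)\varpi+v_\lambda\mathcal L_{\overline L_1}\varpi=O(\lambda^{-N})$ uniformly, with support in $K$. For $u\in\mathcal C^\infty(V)$ the top-degree form $uv_\lambda\varpi$ has compact support, so the integral of $\mathcal L_{\overline L_1}(uv_\lambda\varpi)=d(\iota_{\overline L_1}(uv_\lambda\varpi))$ is $0$. Therefore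
$$\int_V(\overline L_1u)v_\lambda\varpi=-\int_Vu\,\big[(\overline L_1v_\lambda)\varpi+v_\lambda\mathcal L_{\overline L_1}\varpi\big],\qquad\Big|\int_V(\overline L_1u)\,v_\lambda\,\varpi\Big|\le C_N\lambda^{-N}\sup_K|u|. \tag{10}$$

**Step 5 (the pairing is not small).** *We compute the pairing of $\theta_\lambda$ with $v_\lambda$.* We have
$$\int\theta_\lambda(\overline L_1)\,v_\lambda\,\varpi=\int\chi^2e^{-2\lambda(w^2+|z|^2)}\,\varpi .$$
Substitute $x=\lambda^{-1/2}x'$. Since $w=t+O(2)$, the exponent tends pointwise to $-2t'^2-2|z'|^2$, and the integrand is dominated by a constant times $e^{-|x'|^2}$, because $\operatorname{Re}(E+E')\le-|x|^2$. By dominated convergence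
$$\int\theta_\lambda(\overline L_1)\,v_\lambda\,\varpi=\lambda^{-(2n+1)/2}(\gamma+o(1)),\qquad\gamma=\int e^{-2|z|^2-2t^2}\varpi_p\ne0, \tag{11}$$
where $\varpi_p$ is the constant form with the value of $\varpi$ at $p$.

**Step 6 (correction and contradiction).** *We make $\theta_\lambda$ globally closed and compare (10) with (11).* By assumption the projection
$$\{(\theta,u)\in\mathcal Z\times\mathcal C^\infty(V):\overline\partial_Mu=\theta|_V\}\to\mathcal Z$$
is onto. It is open, so the image of the neighborhood $\{\sup_K|u|<1\}$ of $0$ contains $\{\|\theta\|_{\mathcal C^m}<\varepsilon\}$ for some $m,\varepsilon$. Scaling, there is $C$ such that every $\theta\in\mathcal Z$ has $u\in\mathcal C^\infty(V)$ with $\overline\partial_Mu=\theta|_V$ and $\sup_K|u|\le C\|\theta\|_{\mathcal C^m}$. Fix this $m$.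

The closed range hypothesis enters now, and only now. The space $\overline\partial_M\mathcal C_{0,1}^\infty(M)$ is Fréchet, and $\overline\partial_M$ maps $\mathcal C_{0,1}^\infty(M)$ onto it. By the open mapping theorem there are $m',C'$ and $g_\lambda\in\mathcal C^\infty_{0,1}(M)$ with
$$\overline\partial_Mg_\lambda=\overline\partial_M\theta_\lambda,\qquad\|g_\lambda\|_{\mathcal C^m}\le C'\|\overline\partial_M\theta_\lambda\|_{\mathcal C^{m'}}=O(\lambda^{-N})\ \text{ for all }N,$$
by (9). Put $\theta_\lambda'=\theta_\lambda-g_\lambda\in\mathcal Z$. Then $\|\theta'_\lambda\|_{\mathcal C^m}=O(\lambda^m)$, so $\theta_\lambda'=\overline\partial_Mu_\lambda$ on $V$ with $\sup_K|u_\lambda|=O(\lambda^m)$. By (10),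
$$\int\theta'_\lambda(\overline L_1)\,v_\lambda\,\varpi=\int_V(\overline L_1u_\lambda)v_\lambda\varpi=O(\lambda^{m-N})\quad\text{for all }N .$$
On the other hand, $v_\lambda$ is bounded and $g_\lambda=O(\lambda^{-N})$, so by (11) the same integral equals $\lambda^{-(2n+1)/2}(\gamma+o(1))+O(\lambda^{-N})$ with $\gamma\ne0$. For large $\lambda$ this is a contradiction.

So the restriction $H^{0,1}(M)\to H^{0,1}(V)$ is nonzero for every nonempty open $V$, and B(1) gives the family. $\blacksquare$

On the manifold of Section 1 every other ingredient of Section 9 is available: the test forms, the pairing (11), the estimate (10). By Theorem A the conclusion nevertheless fails there, so the only hypothesis left, closed range in degree $(0,2)$, fails on that manifold and cannot simply be dropped from Theorem B(2).
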